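\title{The modularity of preferential attachment graphs has order $h^{-1/2}$}

\begin{abstract}
Let $G^h_n$ be the preferential attachment graph on $n$ vertices in which every vertex arrives with $h$ edges. We prove that for every fixed $h\ge2$ its modularity lies, with high probability, between $0.35\,h^{-1/2}$ and $\sqrt{2\ln 2}\,h^{-1/2}$. This confirms the conjecture that the modularity is $\Theta(h^{-1/2})$. The lower bound comes from a coloring in which each late vertex takes the most frequent color among its earlier neighbors. For the upper bound we pass from partitions to $\pm1$ labelings and show that, for each fixed labeling, the relevant score is a martingale up to a logarithmic error. An exponential version of this martingale gives a sharper explicit bound for each $h$. The proofs are self-contained.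
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the parameter}

Graphs in this paper may have loops and multiple edges. A loop counts once as an edge and contributes $2$ to the degree of its vertex.

The preferential attachment model of Bollob\'as and Riordan is built from a random sequence of graphs $G^1_1,G^1_2,\dots$. The graph $G^1_1$ is a single vertex with a loop. Given $G^1_{t-1}$, we add a vertex $t$ and one edge from $t$ to a random vertex $w_t$. Here $w_t=i$ with probability $d_{t-1}(i)/(2t-1)$ for $i<t$, where $d_{t-1}(i)$ is the degree of $i$ in $G^1_{t-1}$, and $w_t=t$, a loop, with probability $1/(2t-1)$. We put $w_1=1$. It is convenient to cut every edge into two \emph{half-edges}, each owned by an endpoint, so that a vertex owns as many half-edges as its degree. The edge added at step $t$ has a \emph{tail}, owned by $t$, and a \emph{head}, owned by $w_t$. In these terms, $w_t$ is the owner of a half-edge chosen uniformly among $2t-1$: the $2t-2$ half-edges of $G^1_{t-1}$ and the tail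 of the new edge.

For $h\ge1$, \emph{block} $i$ is the set $\{h(i-1)+1,\dots,hi\}$. The graph $G^h_n$ is obtained from $G^1_{hn}$ by identifying block $i$ into a single vertex $i$ for each $i=1,\dots,n$, keeping all edges. So $G^h_n$ has $n$ vertices and $hn$ edges. Vertex $i$ arrives with $h$ edges, the \emph{edges of block $i$}, and each of them ends at a vertex smaller than $i$ or is a loop at $i$.

Let $G$ be a graph with $m\ge1$ edges. For a set $A$ of vertices let $e(A)$ be the number of edges with both ends in $A$, and let $\operatorname{vol}(A)$ be the sum of the degrees in $A$. The \emph{score} of a partition $\mathcal A$ of $V(G)$ and the \emph{modularity} of $G$ are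
\[
q_{\mathcal A}(G)=\sum_{A\in\mathcal A}\left(\frac{e(A)}{m}-\frac{\operatorname{vol}(A)^2}{4m^2}\right),\qquad q^*(G)=\max_{\mathcal A}q_{\mathcal A}(G),
\]
where the maximum is over all partitions. The term $e(A)/m$ is the probability that a uniformly random edge lies inside $A$, and $(\operatorname{vol}(A)/2m)^2$ is the probability that two independent uniform half-edges are both owned by vertices of $A$. Thus the score measures how much more often the two halves of an actual edge fall into one part than two unrelated half-edges do. The partition with one part has score $0$, and every score is at most $1$, so $0\le q^*\le1$. If $G$ consists of $k$ components of equal volume, the partition into components has score $1-1/k$.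

An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$.

\subsection{Which order of magnitude to expect}\label{sec:heur}

The graph $G^h_n$ has no planted communities, so a positive score can only come from choosing the partition after seeing the randomness. Two rough computations indicate how much can be gained. Let $S_h$ be a sum of $h$ independent uniform signs $\pm1$, and let $M_{h,k}$ be the maximum load when $h$ balls are thrown independently and uniformly into $k$ bins.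

\emph{From below.} Suppose that the existing vertices carry $k$ colors of equal volume. The $h$ edges of a new vertex go to nearly uniform half-edges, so their colors behave like $h$ balls in $k$ bins. If the new vertex takes the most frequent color, $M_{h,k}$ of its edges are monochromatic. If moreover the volumes stay equal, the color classes have score $\mathbb EM_{h,k}/h-1/k$. For $k=2$ the loads are $(h\pm S_h)/2$, so $M_{h,2}=(h+|S_h|)/2$ and the score is $\mathbb E|S_h|/(2h)$, which is of order $h^{-1/2}$.

\emph{From above.} Label the vertices by signs $x_v=\pm1$ and consider $\sum_{uv\in E}x_ux_v$. Pretend that for a fixed labeling this is a sum $S_T$ of $T=hn$ independent uniform signs. Since $\mathbb Ee^{\theta S_T}=(\cosh\theta)^T$, Markov's inequality gives $\Pr(S_T\ge rT)\le e^{-T(\theta r-\ln\cosh\theta)}$ for $\theta>0$. Put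
\[
I(r)=\tfrac12\big[(1+r)\ln(1+r)+(1-r)\ln(1-r)\big],\qquad0\le r\le1,
\]
with $0\ln0=0$. For $0<r<1$ and $\theta=\operatorname{artanh}r=\frac12\ln\frac{1+r}{1-r}$ we have $\cosh\theta=(1-r^2)^{-1/2}$, and so
\begin{equation}\label{eq:legendre}
\theta r-\ln\cosh\theta=\frac r2\ln\frac{1+r}{1-r}+\frac12\ln(1-r^2)=I(r).
\end{equation}
There are $2^n$ labelings, so none should reach $rT$ once $hI(r)>\ln2$. Now $I(0)=0$ and $I'(r)=\operatorname{artanh}r=\sum_{j\ge1}r^{2j-1}/(2j-1)$, whence
\begin{equation}\label{eq:series}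
I(r)=\sum_{j\ge1}\frac{r^{2j}}{2j(2j-1)},
\end{equation}
and $I$ increases continuously and strictly from $0$ to $I(1)=\ln2$. Let $r_h\in(0,1]$ be the unique solution of
\[
I(r_h)=\frac{\ln2}{h}.
\]
As $I(r)$ is close to $r^2/2$ for small $r$, the threshold $r_h$ is again of order $h^{-1/2}$.

Both computations suggest the following statement, which we take from the paper \cite{MRSS} of McDiarmid, Rybarczyk, Skerman and Sulkowska.

\medskip
\noindent\textbf{Conjecture.} \emph{There are absolute constants $0<c\le C$ such that for every fixed $h\ge2$, whp $c\,h^{-1/2}\le q^*(G^h_n)\le C\,h^{-1/2}$.}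
\medskip

Prokhorenkova, Pra{\l}at and Raigorodskii showed that $q^*(G^h_n)=\Omega(h^{-1/2})$ whp. Rybarczyk and Sulkowska showed that for $h\ge2$, whp $q^*(G^h_n)\le f(h)h^{-1/2}$ with $f(h)=3\sqrt{2\ln2}\sqrt{\ln h}\,(1+o(1))$. It is also known that whp $q^*(G^h_n)\le0.92383$ for every $h\ge2$. We do not use these results.

\subsection{Results}

\begin{theorem}[Lower bound]\label{thm:lower}
For fixed $h\ge1$, $k\ge2$ and $\varepsilon>0$, whp
\[
q^*(G^h_n)\ge\frac{\mathbb EM_{h,k}}{h}-\frac1k-\varepsilon .
\]
In particular, whp $q^*(G^h_n)\ge\frac{\mathbb E|S_h|}{2h}-\varepsilon$, and $\frac{\mathbb E|S_h|}{2h}\ge\frac{1}{2\sqrt2}\,h^{-1/2}$.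
\end{theorem}

\begin{theorem}[Upper bound]\label{thm:upper}
For all $n,h\ge1$ and $s>0$, with probability at least $1-e^{-s}$,
\[
q^*(G^h_n)\le\sqrt{\frac{8(\ln2+s/n)}{h}}+\frac{1+\ln(hn)}{hn}.
\]
Hence for any $h=h(n)\ge1$, whp $q^*(G^h_n)\le2.36\,h^{-1/2}$.
\end{theorem}

These two theorems prove the conjecture with $c=0.35$ and $C=2.36$: since $1/(2\sqrt2)>0.353$ and $h$ is fixed, we may take $\varepsilon=0.003\,h^{-1/2}$ in Theorem~\ref{thm:lower}. The third theorem shows that the threshold $r_h$ of Section~\ref{sec:heur} is itself an upper bound.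

\begin{theorem}[Sharper bounds]\label{thm:sharp}
For every fixed $h\ge1$ and $\varepsilon>0$, whp
\[
\sup_{k\ge2}\Big(\frac{\mathbb EM_{h,k}}{h}-\frac1k\Big)-\varepsilon\;\le\;q^*(G^h_n)\;\le\;r_h+\varepsilon .
\]
Moreover $r_h<\sqrt{2\ln2/h}$, so whp $q^*(G^h_n)<\sqrt{2\ln2}\,h^{-1/2}$, where $\sqrt{2\ln2}<1.178$.
\end{theorem}

\begin{corollary}\label{cor:values}
\begin{enumerate}
\item[(a)] $q^*(G^1_n)\to1$ in probability.
\item[(b)] For every $\varepsilon>0$, whp $q^*(G^2_n)\ge\frac12-\varepsilon$. For every fixed $h\ge2$, whp $q^*(G^h_n)<0.781$.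
\item[(c)] For every fixed $h\ge2$, whp $0.35\,h^{-1/2}\le q^*(G^h_n)\le\sqrt{2\ln2}\,h^{-1/2}$.
\item[(d)] For every $\eta>0$ there is $h_0(\eta)$ such that for all fixed $h\ge h_0(\eta)$, whp
\[
\Big(\sqrt{\tfrac{3}{4\pi}}-\eta\Big)h^{-1/2}\le q^*(G^h_n)\le\sqrt{2\ln2}\,h^{-1/2},
\]
where $\sqrt{3/(4\pi)}\approx0.4886$ and $\sqrt{2\ln2}\approx1.1774$.
\end{enumerate}
\end{corollary}

Part (b) improves the bound $0.92383$. We do not determine the exact limiting constant of $\sqrt h\,q^*(G^h_n)$ for $h\ge2$.

Each of the two rough computations hides one difficulty. In the first, the majority rule favors colors that are already large, so the volumes need not stay equal; Section~\ref{sec:lower} deals with this. In the second, the products $x_ux_v$ are neither fair nor independent, because the head of an edge is biased toward the sign that currently owns more half-edges. Section~\ref{sec:quad} shows that the volume term in the score cancels this bias, and Section~\ref{sec:exp} refines the cancellation to obtain $r_h$. Section~\ref{sec:values}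 proves the corollary.

\section{The lower bound: majority coloring}\label{sec:lower}

\subsection{The coloring}

Fix $h\ge1$, $k\ge2$ and $\delta\in(0,1/2)$. Let $i_0=\lceil\delta n\rceil$, with $n$ so large that $2\le i_0<n$. We give the vertices of $G^h_n$ colors $c(i)\in\{1,\dots,k\}$ in the order of arrival.
\begin{itemize}
\item \emph{Random phase.} The colors $c(1),\dots,c(i_0)$ are independent, uniform and independent of the graph.
\item \emph{Greedy phase.} For $i>i_0$, reveal the edges of block $i$, and let $D_{i,j}$ be the number of them whose other end is a vertex smaller than $i$ of color $j$. Let $c(i)$ be a color $j$ that maximizes $D_{i,j}$. Ties are broken uniformly: we draw an independent uniform ordering $\pi_i$ of the colors and take the first maximizer in this ordering.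
\end{itemize}
Let $\mathcal G_i$ be the $\sigma$-field generated by $G^1_{hi}$, by $c(1),\dots,c(i)$ and by the orderings $\pi_{i'}$ with $i'\le i$. The colors depend only on the past of the graph and on independent randomness, so given $\mathcal G_{i-1}$ the graph continues with its own transition law. A half-edge has the color of its owner. Let $\operatorname{vol}_j(i)$ be the number of half-edges of color $j$ in $G^1_{hi}$; these numbers sum to $2hi$. We measure the imbalance by
\[
Z_j(i)=\operatorname{vol}_j(i)-\frac{2hi}{k},\qquad L_i=\sum_j|Z_j(i)|,\qquad V_i=\sum_jZ_j(i)^2 .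
\]
Then $\sum_jZ_j(i)=0$, and
\begin{equation}\label{eq:L}
L_i\le\sum_j\Big(\operatorname{vol}_j(i)+\frac{2hi}k\Big)=4hi,\qquad L_i^2\le kV_i,
\end{equation}
the latter by the Cauchy--Schwarz inequality.

\subsection{The case $h=1$}\label{sec:h1}

The case $h=1$ shows why there are two phases. Write $Z_j=Z_j(i-1)$. The head of edge $i$ has color $j$ if the chosen half-edge is an old one of color $j$, or if the edge is a loop and $c(i)=j$. Given a loop, $c(i)$ is uniform in both phases. So the head has color $j$ with probability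
\[
\frac{\operatorname{vol}_j(i-1)+1/k}{2i-1}=\frac1k+\frac{Z_j}{2i-1}.
\]
In the random phase the tail has a uniform color. In the greedy phase it has the color of the head, so every edge of this phase is monochromatic. Therefore
\[
\mathbb E[Z_j(i)\mid\mathcal G_{i-1}]=
\begin{cases}
\big(1+\frac1{2i-1}\big)Z_j&\text{in the random phase,}\\[2pt]
\big(1+\frac2{2i-1}\big)Z_j&\text{in the greedy phase.}
\end{cases}
\]
The product of the first factors grows like $\sqrt i$, more slowly than the total volume $2i$, so the random phase evens out the shares of the colors. The second factor is $(2i+1)/(2i-1)$, so $Z_j(i)/(2i+1)$ is a martingale in the greedy phase: a relative imbalance is preserved on average.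

Suppose that we started the greedy rule at vertex $2$. For $j=c(1)$ we have $Z_j(1)=2-2/k$, so $\mathbb EZ_j(n)=(2-2/k)(2n+1)/3$, and the expected share $\operatorname{vol}_j(n)/(2n)$ of this color is at least $\frac1k+\frac23(1-\frac1k)\ge\frac23$. By Jensen's inequality the expected score of the color classes is at most $1-\frac49$ for every $k$, far from the target $1-\frac1k$ when $k$ is large. If instead the greedy rule starts at $i_0\approx\delta n$, the factors $(2i+1)/(2i-1)$ multiply to about $1/\delta$. An imbalance $o(n)$ at time $i_0$ then stays $o(n)$, and only the $i_0$ edges of the random phase are given up. For general $h$ the feedback of the majority rule is not explicit, and we bound it by comparing with uniform colors.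

\subsection{One block}

We use the following standard fact (maximal coupling). If $Y$ is a random element of a finite set with law $\nu$, and $\nu'$ is another law on this set, then with extra randomness one can define $U$ with law $\nu'$ and $\Pr(Y\ne U)=\frac12\sum_j|\nu(j)-\nu'(j)|$.

\begin{lemma}\label{lem:block}
Let $2\le i\le n$, $N=2h(i-1)$ and
\[
\phi_i=\frac{h^2}{N}+\frac{hL_{i-1}}{2N}.
\]
Let $H_{i,j}$ be the number of heads of color $j$ among the edges of block $i$. Then for every color $j$:
\begin{enumerate}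
\item[(a)] $\Big|\mathbb E[H_{i,j}\mid\mathcal G_{i-1}]-\dfrac hk-\dfrac{hZ_j(i-1)}{N}\Big|\le\dfrac{h^3}{N}$;
\item[(b)] if $i>i_0$, then $\big|\Pr(c(i)=j\mid\mathcal G_{i-1})-\frac1k\big|\le\phi_i$;
\item[(c)] if $i>i_0$, then $\mathbb E[\max_jD_{i,j}\mid\mathcal G_{i-1}]\ge\mathbb EM_{h,k}-h\phi_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
All probabilities are conditional on $\mathcal G_{i-1}$. Call the $N$ half-edges of $G^1_{h(i-1)}$ \emph{old}. At the $l$th step of block $i$, $1\le l\le h$, the chosen half-edge is uniform among $N+2l-1$, of which $N$ are old and $2l-1$ are new. The steps are dependent only through the new half-edges, and we separate these as follows. Let $b_1,\dots,b_h$ be independent uniform old half-edges. At step $l$ toss an independent coin. With probability $N/(N+2l-1)$ choose $b_l$; otherwise choose a uniform new half-edge. Every available half-edge is then chosen with probability $1/(N+2l-1)$, so block $i$ has the correct law. Let $E$ be the event that some step chooses a new half-edge. Then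
\[
\Pr(E)\le\sum_{l=1}^h\frac{2l-1}{N}=\frac{h^2}{N}.
\]
Let $Y_l$ be the color of $b_l$, so $\Pr(Y_l=j)=\operatorname{vol}_j(i-1)/N=1/k+Z_j(i-1)/N$. Off $E$ we have $H_{i,j}=\#\{l:Y_l=j\}$, and on $E$ these two numbers differ by at most $h$. Taking expectations gives (a).

Couple each $Y_l$ maximally with a uniform color $U_l$, independently over $l$ and independently of the coins and of $\pi_i$. Then $\Pr(Y_l\ne U_l)=\frac12\sum_j|Z_j(i-1)|/N=L_{i-1}/(2N)$. Let $E'$ be the event that $E$ occurs or $Y_l\ne U_l$ for some $l$; then $\Pr(E')\le\phi_i$. Let $D'_j=\#\{l:U_l=j\}$, and let $c'$ be the first maximizer of $D'_j$ in the ordering $\pi_i$. The variable $\max_jD'_j$ has the law of $M_{h,k}$, and $c'$ is uniform because the joint law of $(U_1,\dots,U_h,\pi_i)$ is invariant under permutations of the colors. Off $E'$ every edge of block $i$ ends at an earlier vertex and $D_{i,j}=D'_j$ for all $j$, so $c(i)=c'$. This gives (b). It also gives $\max_jD_{i,j}\ge\max_jD'_j-h\mathbf 1_{E'}$, and (c) follows.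
\end{proof}

\subsection{The volumes stay balanced}

By Lemma~\ref{lem:block} the greedy step is nearly ideal as long as $L_{i-1}$ is small compared with $N$. We control $L_i$ through $V_i$, whose expectation satisfies a linear recursion.

\begin{lemma}\label{lem:balance}
Let $\kappa=1+hk/2$. For $i_0\le i\le n$ we have $\mathbb EV_i\le44\,e^{\kappa}\delta^{-\kappa}h^3\,n(1+\ln n)$.
\end{lemma}

\begin{proof}
Let $i\ge2$, $N=2h(i-1)$, $Z_j=Z_j(i-1)$, $L=L_{i-1}$ and $\Delta_j=Z_j(i)-Z_j$. Block $i$ adds $h$ tails of color $c(i)$ and $h$ heads, so $\Delta_j=h\mathbf 1_{\{c(i)=j\}}+H_{i,j}-2h/k$. Hence $\sum_j|\Delta_j|\le4h$ and $\sum_j\Delta_j^2\le16h^2$. By Lemma~\ref{lem:block}(a),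
\[
\mathbb E[\Delta_j\mid\mathcal G_{i-1}]=h\rho_j+\frac{hZ_j}{N}+e_j,\qquad\rho_j=\Pr(c(i)=j\mid\mathcal G_{i-1})-\frac1k,\qquad|e_j|\le\frac{h^3}N .
\]
Expand $V_i=V_{i-1}+2\sum_jZ_j\Delta_j+\sum_j\Delta_j^2$. We have $2\sum_jhZ_j^2/N=V_{i-1}/(i-1)$. By \eqref{eq:L}, $L\le2N$, so $2\sum_j|Z_je_j|\le2Lh^3/N\le4h^3$. As $16h^2+4h^3\le20h^3$,
\begin{equation}\label{eq:rec}
\mathbb E[V_i\mid\mathcal G_{i-1}]\le\Big(1+\frac1{i-1}\Big)V_{i-1}+20h^3+2h\sum_j|Z_j||\rho_j| .
\end{equation}

\emph{Random phase, $2\le i\le i_0$.} Here $\rho_j=0$. Dividing \eqref{eq:rec} by $i$ gives $\mathbb EV_i/i\le\mathbb EV_{i-1}/(i-1)+20h^3/i$. Since $V_1\le L_1^2\le16h^2\le20h^3$, we obtain $\mathbb EV_i\le20h^3\,i\sum_{l\le i}1/l\le20h^3\,i(1+\ln i)$.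

\emph{Greedy phase, $i>i_0$.} By Lemma~\ref{lem:block}(b) and both parts of \eqref{eq:L}, the last term of \eqref{eq:rec} is at most
\[
2hL\phi_i=\frac{2h^3L}{N}+\frac{h^2L^2}{N}\le4h^3+\frac{h^2kV_{i-1}}{N}=4h^3+\frac{hk}2\cdot\frac{V_{i-1}}{i-1}.
\]
Thus $\mathbb EV_i\le(1+\frac\kappa{i-1})\mathbb EV_{i-1}+24h^3$. The factors satisfy
\[
\prod_{i=i_0+1}^n\Big(1+\frac\kappa{i-1}\Big)\le\exp\Big(\kappa\sum_{l=i_0}^{n-1}\frac1l\Big)\le\exp\Big(\kappa+\kappa\ln\frac n{i_0}\Big)\le e^\kappa\delta^{-\kappa}.
\]
All factors are at least $1$, so unrolling the recursion gives $\mathbb EV_i\le e^\kappa\delta^{-\kappa}(\mathbb EV_{i_0}+24h^3n)$ for $i_0\le i\le n$. Insert the bound on $\mathbb EV_{i_0}$.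
\end{proof}

Since $\kappa\ge2$, the greedy recursion run from $i=2$ would multiply to order $n^\kappa$ and give nothing beyond the trivial bound $V_n=O(n^2)$. Started at $\delta n$ it costs only the factor $e^\kappa\delta^{-\kappa}$. This factor does not depend on $n$ because $h$, $k$ and $\delta$ are fixed.

\subsection{Proof of Theorem~\ref{thm:lower}}

Let $\mathcal A$ be the partition of $V(G^h_n)$ into the nonempty color classes, and put $D_i^*=\max_jD_{i,j}$ for $i>i_0$. By the choice of $c(i)$, at least $D_i^*$ edges of block $i$ lie inside a class. Since $\operatorname{vol}_j(n)/(2hn)=1/k+Z_j(n)/(2hn)$ and $\sum_jZ_j(n)=0$,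
\begin{equation}\label{eq:score}
q_{\mathcal A}(G^h_n)\ge\frac1{hn}\sum_{i>i_0}D_i^*-\sum_j\Big(\frac1k+\frac{Z_j(n)}{2hn}\Big)^2=\frac1{hn}\sum_{i>i_0}D_i^*-\frac1k-\frac{V_n}{4h^2n^2}.
\end{equation}
By Lemma~\ref{lem:block}(c),
\[
\sum_{i>i_0}D_i^*\ge(n-i_0)\,\mathbb EM_{h,k}-h\sum_{i>i_0}\phi_i+\sum_{i>i_0}\big(D_i^*-\mathbb E[D_i^*\mid\mathcal G_{i-1}]\big).
\]
There are three error terms; the implied constants below depend on $h,k,\delta$. First, $\mathbb EV_n=O(n\ln n)$ by Lemma~\ref{lem:balance}, so $V_n\le n^{3/2}$ whp by Markov's inequality. Second, $\phi_i=\frac h{2(i-1)}+\frac{L_{i-1}}{4(i-1)}$, and $\mathbb EL_{i-1}\le\sqrt{k\,\mathbb EV_{i-1}}$ by \eqref{eq:L} and Jensen's inequality. For $i>i_0$ we have $i-1\ge\delta n$, and there are at most $n$ terms, so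
\[
\mathbb E\sum_{i>i_0}\phi_i\le\frac h{2\delta}+\frac1{4\delta}\max_{i_0\le i\le n}\sqrt{k\,\mathbb EV_i}=O(\sqrt{n\ln n}),
\]
and $\sum_{i>i_0}\phi_i\le n^{2/3}$ whp. Third, the last sum consists of martingale differences bounded by $h$ in absolute value. They are uncorrelated, so the sum has variance at most $h^2n$, and by Chebyshev's inequality its absolute value is at most $n^{2/3}$ whp. Since $n-i_0\ge(1-\delta)n-1$, \eqref{eq:score} gives whp
\[
q^*(G^h_n)\ge q_{\mathcal A}(G^h_n)\ge(1-\delta)\frac{\mathbb EM_{h,k}}h-\frac1k-o(1).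
\]
As $M_{h,k}\le h$, the choice $\delta=\min(\varepsilon/2,1/4)$ proves the first claim. The case $k=2$ follows from $M_{h,2}=(h+|S_h|)/2$ in law. The last claim is the next lemma. \qed

\begin{lemma}\label{lem:walk}
$\mathbb E|S_h|\ge\sqrt{h/2}$ for all $h\ge1$.
\end{lemma}

\begin{proof}
View $S_l$ as a simple random walk with $S_0=0$. If $S_l\ne0$, then $|S_{l+1}|-|S_l|$ is a uniform sign; if $S_l=0$, it equals $1$. So $\mathbb E|S_{l+1}|-\mathbb E|S_l|=\Pr(S_l=0)$. This probability is $0$ for odd $l$ and $C_a=\binom{2a}a4^{-a}$ for $l=2a$. Hence $\mathbb E|S_{2a-1}|=\mathbb E|S_{2a}|=\sum_{l<a}C_l$ for $a\ge1$. From $C_{a+1}/C_a=\frac{(2a+1)(2a+2)}{4(a+1)^2}$ we get $2(a+1)C_{a+1}=2aC_a+C_a$, and by induction $\sum_{l<a}C_l=2aC_a$. The sequence $aC_a^2$ equals $\frac14$ at $a=1$ and increases, because the ratio of consecutive terms is $\frac{(2a+1)^2}{4a(a+1)}>1$. So $2aC_a\ge\sqrt a$, and $\mathbb E|S_h|\ge\sqrt{\lceil h/2\rceil}\ge\sqrt{h/2}$.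
\end{proof}

\section{The upper bound: a quadratic potential}\label{sec:quad}

\subsection{From partitions to signs}

An upper bound must hold for all partitions at once. A fluctuation of order $h^{-1/2}$ per edge over $hn$ edges has probability about $e^{-O(n)}$, so a union bound can afford exponentially many objects, while the number of partitions of $n$ vertices grows faster than any exponential. We therefore replace partitions by labelings with two signs.

\begin{lemma}\label{lem:signs}
Let $G$ be a graph with $m\ge1$ edges. For $x\in\{\pm1\}^{V(G)}$ put $W(x)=\sum_{uv\in E(G)}x_ux_v$ and $X(x)=\sum_vd(v)x_v$. Then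
\[
q^*(G)\le\max_x\Big(\frac{W(x)}m-\frac{X(x)^2}{4m^2}\Big).
\]
\end{lemma}

\begin{proof}
Let $\mathcal A$ be a partition. Give the parts independent uniform signs $\sigma_A$, and let $x_v$ be the sign of the part of $v$. An edge inside a part contributes $1$ to $W(x)$, and an edge between two parts contributes a sign of mean $0$, so $\mathbb EW(x)=\sum_Ae(A)$. Also $X(x)=\sum_A\sigma_A\operatorname{vol}(A)$, so $\mathbb EX(x)^2=\sum_A\operatorname{vol}(A)^2$. Thus the expression in the lemma has mean $q_{\mathcal A}(G)$, and some choice of signs attains at least the mean.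
\end{proof}

If $A_\pm$ are the vertex sets with sign $\pm1$, then $W=2e(A_+)+2e(A_-)-m$ and $X^2=2\operatorname{vol}(A_+)^2+2\operatorname{vol}(A_-)^2-4m^2$. So the expression in the lemma is twice the score of $\{A_+,A_-\}$, and the lemma says that $q^*$ is at most twice the best score with at most two parts.

\subsection{The process for a fixed labeling}

Let $T=hn$. A labeling of the vertices of $G^h_n$ is the same as a vector $x\in\{\pm1\}^T$ that is constant on blocks, and there are $2^n$ of these. Fix a deterministic $x\in\{\pm1\}^T$ and follow it along the growth of $G^1_t$: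
\[
W_t=\sum_{u\le t}x_ux_{w_u},\qquad X_t=\sum_{v\le t}d_t(v)x_v,\qquad\mu_t=\frac{X_t}{2t}\in[-1,1].
\]
So $\mu_t$ is the average sign of the half-edges of $G^1_t$, and $X_t=X_{t-1}+x_t+x_{w_t}$. If $x$ is constant on blocks, then $W_T$ and $X_T$ are the quantities $W(x)$ and $X(x)$ of Lemma~\ref{lem:signs} for $G^h_n$, and that lemma reads
\begin{equation}\label{eq:reduce}
q^*(G^h_n)\le\max_x\Big(\frac{W_T}T-\mu_T^2\Big).
\end{equation}
The estimates below hold for every deterministic $x$; the blocks enter only through the number $2^n$. Let $\mathcal F_t$ be generated by $w_1,\dots,w_t$, and put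
\[
p_t=\mathbb E[x_{w_t}\mid\mathcal F_{t-1}]=\frac{X_{t-1}+x_t}{2t-1}\in[-1,1],\qquad\xi_t=x_{w_t}-p_t .
\]
Given $\mathcal F_{t-1}$, the sign $x_{w_t}$ equals $\pm1$ with probability $(1\pm p_t)/2$. From $X_{t-1}+x_t=(2t-1)p_t$ we get, for $t\ge2$,
\begin{equation}\label{eq:X}
X_t=2tp_t+\xi_t,\qquad X_{t-1}=2(t-1)p_t+(p_t-x_t).
\end{equation}

The increment of $W_t$ has conditional mean $x_tp_t$, which depends on the past and can be anywhere in $[-1,1]$. The penalty $\mu_T^2$ in \eqref{eq:reduce} sees only the final balance of signs. It is not evident that it compensates a drift accumulated along the way.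

\begin{example}\label{ex:early}
Let $x_t=+1$ for $t\le a$ and $x_t=-1$ for $t>a$, with $a$ large. We compute to first order, for orientation only. Up to time $a$ every edge contributes $+1$, so $W_a=a$. Let $v_t$ be the volume of $\{1,\dots,a\}$ in $G^1_t$. For $t>a$ we have $\mathbb Ev_t=(1+\frac1{2t-1})\mathbb Ev_{t-1}$ and $v_a=2a$, so $v_t\approx2\sqrt{at}$. Edge $t$ contributes $1-2v_{t-1}/(2t-1)\approx1-2\sqrt{a/t}$ on average, and
\[
W_T\approx a+\int_a^T\big(1-2\sqrt{a/t}\big)\,dt=T-4\sqrt{aT}+4a=\big(\sqrt T-2\sqrt a\big)^2 .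
\]
On the other hand $X_T=2v_T-2T\approx4\sqrt{aT}-2T$, so $T\mu_T^2=X_T^2/(4T)\approx(\sqrt T-2\sqrt a)^2$ as well. For $T=4a$ the final labeling is balanced, and the gain $a$ of the early edges has been paid back by the late ones.
\end{example}

The agreement in the example holds for every labeling. In one step, with $p_t\approx\mu_t=\mu$ and $x_t=x$, the mean change of $X_t$ is $x+\mu$. So the mean change of $X_t^2/(4t)$ is about $\frac{X_t}{2t}(x+\mu)-\frac{X_t^2}{4t^2}=x\mu$, which is the mean change of $W_t$. This suggests following $W_t-X_t^2/(4t)$, and the exact statement is as follows.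

\begin{lemma}\label{lem:identity}
Let $Q_t=W_t-\frac{X_t^2}{4t}$. Then $Q_1=0$, and for $t\ge2$
\[
Q_t-Q_{t-1}=\xi_t(x_t-p_t)-\frac{\xi_t^2}{4t}+\frac{(x_t-p_t)^2}{4(t-1)} .
\]
\end{lemma}

\begin{proof}
For $t=1$ we have $W_1=1$ and $X_1=2x_1$, so $Q_1=0$. For $t\ge2$ write $p,\xi,x$ for $p_t,\xi_t,x_t$. By \eqref{eq:X},
\[
\frac{X_t^2}{4t}=tp^2+p\xi+\frac{\xi^2}{4t},\qquad\frac{X_{t-1}^2}{4(t-1)}=(t-1)p^2+p(p-x)+\frac{(p-x)^2}{4(t-1)} .
\]
The difference is $px+p\xi+\frac{\xi^2}{4t}-\frac{(p-x)^2}{4(t-1)}$. Subtract it from $W_t-W_{t-1}=x(p+\xi)$.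
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}

Fix $x$. Since $(x_t-p_t)^2\le4$, Lemma~\ref{lem:identity} gives
\[
Q_T\le\mathcal M_T+\sum_{t=2}^T\frac1{t-1}\le\mathcal M_T+1+\ln T,\qquad\mathcal M_T=\sum_{t=2}^T\xi_t(x_t-p_t).
\]
Recall Hoeffding's lemma: if $Y$ has mean $0$ and takes values in an interval of length $\ell$, then $\mathbb Ee^{\theta Y}\le e^{\theta^2\ell^2/8}$ for all real $\theta$. Because $x$ is deterministic, $x_t-p_t$ is $\mathcal F_{t-1}$-measurable. So given $\mathcal F_{t-1}$ the variable $\xi_t(x_t-p_t)$ has mean $0$, and its two possible values differ by $2|x_t-p_t|\le4$. Hence $\mathbb E[e^{\theta\xi_t(x_t-p_t)}\mid\mathcal F_{t-1}]\le e^{2\theta^2}$, and conditioning successively gives $\mathbb Ee^{\theta\mathcal M_T}\le e^{2\theta^2T}$. For $\lambda>0$, Markov's inequality with $\theta=\lambda/(4T)$ yields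
\[
\Pr(\mathcal M_T\ge\lambda)\le e^{-\theta\lambda+2\theta^2T}=e^{-\lambda^2/(8T)} .
\]
Take $\lambda=\sqrt{8T(n\ln2+s)}$, so that this bound is $2^{-n}e^{-s}$. By the union bound, with probability at least $1-e^{-s}$ every block-constant $x$ satisfies
\[
\frac{W_T}T-\mu_T^2=\frac{Q_T}T\le\sqrt{\frac{8(n\ln2+s)}{hn}}+\frac{1+\ln T}T .
\]
With \eqref{eq:reduce} this is the first claim. For the second take $s=\sqrt n$. Then $\sqrt{8(\ln2+s/n)}\to\sqrt{8\ln2}<2.355$, and
\[
\sqrt h\,\frac{1+\ln(hn)}{hn}\le\frac{1+\ln n}n+\frac{\ln h}{\sqrt h\,n}\to0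
\]
uniformly in $h$, because $\ln h/\sqrt h$ is bounded. \qed

\section{The sharper upper bound: an exponential potential}\label{sec:exp}

The constant $\sqrt{8\ln2}$ is twice the constant $\sqrt{2\ln2}$ suggested in Section~\ref{sec:heur}. The factor comes from the bound $|x_t-p_t|\le2$, where the balanced case $p_t=0$ has $|x_t-p_t|=1$. The loss is not only one of estimation. The conditional variance of the increment of $\mathcal M_t$ is $(1-p_t^2)(x_t-p_t)^2$, which equals $27/16$ for $p_t=1/2$ and $x_t=-1$, more than the variance $1$ of a uniform sign. The potential $t\mu_t^2$ was chosen to cancel the mean of the increment of $W_t$, whereas the union bound needs an exponential moment. So we fix $\theta>0$ and look for a function $\psi$ on $[-1,1]$ such that $e^{\Phi_t}$, with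
\[
\Phi_t=\theta W_t-t\psi(\mu_t),
\]
is nearly a martingale for every labeling $x$.

\subsection{The equations for $\psi$}

\begin{lemma}\label{lem:taylor}
Let $\psi\in C^2[-1,1]$ and $B=\max|\psi''|$. For $t\ge2$, with $p=p_t$,
\[
t\psi(\mu_t)-(t-1)\psi(\mu_{t-1})\ge\psi(p)-p\psi'(p)+\tfrac12\psi'(p)(x_t+x_{w_t})-\frac B{t-1}.
\]
\end{lemma}

\begin{proof}
Write $\xi,x$ for $\xi_t,x_t$. By \eqref{eq:X}, $\mu_t=p+\frac\xi{2t}$ and $\mu_{t-1}=p+\frac{p-x}{2(t-1)}$, and $p,\mu_t,\mu_{t-1}$ lie in $[-1,1]$. Taylor's theorem at $p$ gives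
\[
t\psi(\mu_t)=t\psi(p)+\tfrac12\psi'(p)\xi+\epsilon,\qquad(t-1)\psi(\mu_{t-1})=(t-1)\psi(p)+\tfrac12\psi'(p)(p-x)+\epsilon'.
\]
Since $|\xi|\le2$, we have $|\epsilon|\le t\cdot\frac B2\cdot\frac{\xi^2}{4t^2}\le\frac B{2t}$. Since $|p-x|\le2$, the same computation with $t-1$ in place of $t$ gives $|\epsilon'|\le\frac B{2(t-1)}$. Subtract, and use $\xi-(p-x)=x+x_{w_t}-2p$.
\end{proof}

By the lemma, with $x=x_t$ and $w=x_{w_t}$,
\begin{equation}\label{eq:step}
\mathbb E[e^{\Phi_t-\Phi_{t-1}}\mid\mathcal F_{t-1}]\le e^{B/(t-1)}\,e^{-(\psi(p)-p\psi'(p))}\,\mathbb E[e^{\theta xw-\psi'(p)(x+w)/2}\mid\mathcal F_{t-1}].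
\end{equation}
Since $w=\pm1$ with probability $(1\pm p)/2$, the last expectation equals $F_+(p,e^{-\psi'(p)})$ if $x=1$ and $F_-(p,e^{-\psi'(p)})$ if $x=-1$, where
\[
F_+(\mu,y)=\tfrac12\big[(1+\mu)e^\theta y+(1-\mu)e^{-\theta}\big],\qquad F_-(\mu,y)=\tfrac12\big[(1-\mu)e^\theta/y+(1+\mu)e^{-\theta}\big].
\]
The labeling is arbitrary, so we ask that $y=e^{-\psi'}$ satisfy $F_+=F_-=e^{\psi-\mu\psi'}$ for all $\mu$. These are two equations for one function. Put $\beta=e^{2\theta}>1$. Multiplied by $2e^\theta y$, the equation $F_+=F_-$ becomes $f_\mu(y)=0$, where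
\[
f_\mu(z)=(1+\mu)\beta z^2-2\mu z-(1-\mu)\beta .
\]
This determines $\psi$ up to a constant, and the point is that the second equation then holds too.

\subsection{The solution}

For $\mu\in[-1,1]$ let
\[
R(\mu)=\sqrt{\beta^2-(\beta^2-1)\mu^2}\ge1,\qquad y(\mu)=\frac{R+\mu}{(1+\mu)\beta}=\frac{(1-\mu)\beta}{R-\mu},\qquad K(\mu)=\frac{e^{-\theta}(1+R)}2 .
\]
The first expression for $y$ is the positive root of $f_\mu$ given by the quadratic formula. The two expressions agree on $(-1,1)$ because $R^2-\mu^2=\beta^2(1-\mu^2)$. As $R\ge1$, the function $R$ is smooth on $[-1,1]$, the first expression is smooth and positive on $(-1,1]$, and the second is smooth and positive on $[-1,1)$. So $\ln y\in C^\infty[-1,1]$. Define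
\[
\psi(\mu)=\ln\cosh\theta-\int_0^\mu\ln y(u)\,du,
\]
so that $y=e^{-\psi'}$.

\begin{lemma}\label{lem:psi}
On $[-1,1]$ the following hold.
\begin{enumerate}
\item[(a)] $F_+(\mu,y(\mu))=F_-(\mu,y(\mu))=K(\mu)$.
\item[(b)] $\psi(\mu)-\mu\psi'(\mu)=\ln K(\mu)$.
\item[(c)] $\psi$ is even and $\psi(\mu)\le\ln\cosh\theta+\theta\mu^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(1+\mu)\beta y=R+\mu$ and $(1-\mu)\beta/y=R-\mu$ on $(-1,1)$, and at $\pm1$ by continuity. With $e^\theta=\beta e^{-\theta}$ this gives $F_+=\frac12e^{-\theta}[R+\mu+1-\mu]=K$ and $F_-=\frac12e^{-\theta}[R-\mu+1+\mu]=K$.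

(b) At $\mu=0$ we have $R=\beta$, so $K(0)=e^{-\theta}(1+\beta)/2=\cosh\theta=e^{\psi(0)}$; this fixes the constant in $\psi$. The derivative of the left side is $-\mu\psi''=\mu g$, where $g=y'/y$. So it suffices to show $K'=\mu gK$. Write (a) as $K=a_++b_-=a_-+b_+$, where
\[
a_+=\tfrac12(1+\mu)e^\theta y,\qquad a_-=\tfrac12(1-\mu)e^\theta/y,\qquad b_\pm=\tfrac12(1\pm\mu)e^{-\theta}.
\]
Differentiate the first form and multiply by $1+\mu$; differentiate the second and multiply by $1-\mu$:
\[
(1+\mu)K'=a_++(1+\mu)a_+g-b_+,\qquad(1-\mu)K'=-a_--(1-\mu)a_-g+b_- .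
\]
In the sum, the terms without $g$ give $(a_++b_-)-(a_-+b_+)=0$. Since $(1+\mu)b_-=(1-\mu)b_+$,
\[
2K'=g\big[(1+\mu)(K-b_-)-(1-\mu)(K-b_+)\big]=2\mu gK .
\]

(c) The function $R$ is even, so the two expressions for $y$ give $y(-\mu)=1/y(\mu)$. Thus $\psi'$ is odd and $\psi$ is even. It remains to show $\psi'(\mu)\le2\theta\mu$ for $\mu\in[0,1)$, that is, $y(\mu)\ge\beta^{-\mu}$; integrating from $0$ then gives the bound. For such $\mu$ the quadratic $f_\mu$ has positive leading coefficient and $f_\mu(0)<0$, so $y(\mu)$ is its only positive root, and $f_\mu(z)>0$ for $z>y(\mu)$. Hence it is enough to prove $f_\mu(\beta^{-\mu})\le0$. Now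
\[
\beta^\mu f_\mu(\beta^{-\mu})=(1+\mu)\beta^{1-\mu}-2\mu-(1-\mu)\beta^{1+\mu}.
\]
As a function of $\beta$, the right side vanishes at $\beta=1$ and has derivative $(1-\mu^2)(\beta^{-\mu}-\beta^\mu)\le0$ for $\beta\ge1$.
\end{proof}

Parts (a) and (b) are the two equations. Part (c) connects $\psi$ with the penalty $\mu_T^2$ in \eqref{eq:reduce}: it says that the worst final balance is $\mu_T=0$, where $\psi(0)=\ln\cosh\theta$ is the logarithmic moment generating function of a uniform sign.

\begin{remark}
To first order in $\theta$ this construction returns the potential of Section~\ref{sec:quad}. Substituting $\beta=1+2\theta$ and $y=1+\zeta$ in $f_\mu(y)=0$ and keeping linear terms gives $4\theta\mu+2\zeta=0$. So $\psi'\approx2\theta\mu$, $\psi\approx\theta\mu^2$ and $\Phi_t\approx\theta Q_t$.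
\end{remark}

\subsection{Proof of Theorem~\ref{thm:sharp}}

\emph{Lower bound.} The supremum is at most $1$. Choose $k$ whose term is within $\varepsilon/2$ of it, and apply Theorem~\ref{thm:lower} with $\varepsilon/2$.

\emph{Upper bound.} For $h=1$ we have $r_1=1$ and $q^*\le1$. Let $h\ge2$. Then $0<r_h<1$, so $\theta=\operatorname{artanh}r_h$ is positive and finite. Let $\psi$ be the function above for this $\theta$, and $B=\max_{[-1,1]}|\psi''|$. Fix a deterministic $x$. By Lemma~\ref{lem:psi}(a) the last expectation in \eqref{eq:step} is $K(p)$ for both values of $x_t$, and by Lemma~\ref{lem:psi}(b) it cancels the factor before it. So $\mathbb E[e^{\Phi_t-\Phi_{t-1}}\mid\mathcal F_{t-1}]\le e^{B/(t-1)}$ for $t\ge2$. Since $W_1=1$, $\mu_1=x_1$ and $\psi$ is even, $\Phi_1=\theta-\psi(1)$. Using $\sum_{t=2}^T\frac1{t-1}\le1+\ln T$,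
\[
\mathbb Ee^{\Phi_T}\le C\,T^B,\qquad C=e^{\theta-\psi(1)+B}.
\]
The constants $B$ and $C$ depend only on $\theta$, hence only on $h$; this is where we use that $h$ is fixed. Let $\varepsilon'=\varepsilon h\theta$. By Markov's inequality and the union bound over the $2^n$ block-constant $x$,
\[
\Pr\big(\Phi_T\ge n(\ln2+\varepsilon')\text{ for some }x\big)\le2^n\cdot2^{-n}e^{-\varepsilon'n}\,C(hn)^B\to0 .
\]
So whp every block-constant $x$ satisfies $\theta W_T<T\psi(\mu_T)+n(\ln2+\varepsilon')$. Divide by $\theta T$ and use Lemma~\ref{lem:psi}(c):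
\[
\frac{W_T}T-\mu_T^2\le\frac1\theta\Big(\psi(\mu_T)+\frac{\ln2+\varepsilon'}h\Big)-\mu_T^2\le\frac1\theta\Big(\ln\cosh\theta+\frac{\ln2}h\Big)+\varepsilon .
\]
By \eqref{eq:legendre} and the definition of $r_h$ we have $\theta r_h-\ln\cosh\theta=\frac{\ln2}h$, so the right side is $r_h+\varepsilon$. Now apply \eqref{eq:reduce}.

\emph{The bound on $r_h$.} By \eqref{eq:series}, $I(r)>r^2/2$ for $0<r\le1$. So $\frac{\ln2}h=I(r_h)>r_h^2/2$ for every $h\ge1$. Taking $\varepsilon<\sqrt{2\ln2/h}-r_h$ in the upper bound gives the last claim. \qed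

\section{Explicit values}\label{sec:values}

\begin{proof}[Proof of Corollary~\ref{cor:values}]
(a) Here $M_{1,k}=1$, so the supremum in Theorem~\ref{thm:sharp} is $\sup_k(1-1/k)=1=r_1$. The two bounds coincide.

(b) Two balls fall into the same bin with probability $1/k$, so $\mathbb EM_{2,k}=1+1/k$ and the supremum is $\sup_k(\frac12-\frac1{2k})=\frac12$. For the upper bound, $1.781\ln1.781>1.0279$ and $0.219\ln0.219>-0.3326$, so $I(0.781)>0.347>\frac{\ln2}2$ and $r_2<0.781$. Since $I$ is increasing, $r_h$ decreases in $h$. So $r_h\le r_2$ for $h\ge2$, and we take $\varepsilon<0.781-r_2$.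

(c) The lower bound was derived after Theorem~\ref{thm:upper}, and the upper bound is part of Theorem~\ref{thm:sharp}.

(d) We use Theorem~\ref{thm:lower} with $k=3$. Let $(N_1,N_2,N_3)$ be the loads of $h$ balls in three bins. This vector is a sum of $h$ independent copies of a uniformly chosen standard basis vector, which has mean $(\frac13,\frac13,\frac13)$, variances $\frac29$ and covariances $-\frac19$. Let $g_1,g_2,g_3$ be independent standard normal variables with average $\bar g$. The centered Gaussian vector $\big((g_j-\bar g)/\sqrt3\big)_j$ has the same variances and covariances. By the multivariate central limit theorem and the continuity of the maximum,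
\[
\Gamma_h=\frac{M_{h,3}-h/3}{\sqrt h}\ \longrightarrow\ \frac{\max_jg_j-\bar g}{\sqrt3}
\]
in distribution as $h\to\infty$. Moreover $\mathbb E\Gamma_h^2\le\sum_j\mathbb E(N_j-h/3)^2/h=\frac23$. Bounded second moments imply uniform integrability, so the means converge: $\mathbb E\Gamma_h\to\frac1{\sqrt3}\mathbb E\max_jg_j$. For three real numbers,
\[
\max_jg_j-\min_jg_j=\tfrac12\big(|g_1-g_2|+|g_2-g_3|+|g_1-g_3|\big).
\]
Each difference is normal with variance $2$, so its absolute value has mean $\sqrt2\sqrt{2/\pi}=2/\sqrt\pi$. By symmetry $\mathbb E\min_jg_j=-\mathbb E\max_jg_j$, and therefore $\mathbb E\max_jg_j=\frac3{2\sqrt\pi}$. Thus $\mathbb E\Gamma_h\to\sqrt{3/(4\pi)}$. Choose $h_0(\eta)$ with $\mathbb E\Gamma_h\ge\sqrt{3/(4\pi)}-\eta/2$ for $h\ge h_0(\eta)$. Since $\mathbb EM_{h,3}/h-\frac13=h^{-1/2}\,\mathbb E\Gamma_h$, Theorem~\ref{thm:lower} with $\varepsilon=\frac\eta2h^{-1/2}$ gives the lower bound. The upper bound is part of Theorem~\ref{thm:sharp}.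
\end{proof}

\begin{thebibliography}{1}

\bibitem{MRSS}
Colin McDiarmid, Katarzyna Rybarczyk, Fiona Skerman, and Ma{\l}gorzata Sulkowska,
\emph{Note on edge expansion and modularity in preferential attachment graphs},
arXiv:2601.05953 (2026).

\end{thebibliography}
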